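\title{The heavy-traffic limit of the queue length\\ in symmetric $M/G/1$ queues}

\begin{abstract}
We consider the $M/G/1$ queue under a symmetric service discipline, a class that contains processor sharing and preemptive last-come-first-served. We prove that if service times have a finite second moment and the queue starts empty, then the diffusion-scaled queue-length process converges in heavy traffic to a reflected Brownian motion, and that the limit is the same for all symmetric disciplines. The proof shows that the queue length is asymptotically the workload divided by the mean residual service time. It rests on a time-reversal identity that describes, at each fixed time, the joint law of the sizes and attained services of the customers present; the dynamics of the discipline are never analyzed beyond this identity.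
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Symmetric queues}

Customers arrive at a single server according to a Poisson process of rate $\lambda$. Their service requirements, which we call \emph{sizes}, are i.i.d.\ copies of a random variable $S\ge0$ with law $F$ and mean $m\in(0,\infty)$, independent of the arrival process. When $n$ customers are present they occupy positions $1,\dots,n$. A \emph{symmetric discipline} is an array $\gamma(n,i)\ge0$, $1\le i\le n$, with $\sum_i\gamma(n,i)=1$ for every $n\ge1$, and the queue governed by $\gamma$ obeys three rules.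
\begin{itemize}
\item With $n$ customers present, the customer in position $i$ is served at rate $\gamma(n,i)$.
\item A customer who finds $n$ customers present takes position $i$ with probability $\gamma(n+1,i)$, and the customers in positions $k\ge i$ move to $k+1$.
\item A customer leaves when the service it has received equals its size; if it leaves from position $i$, the customers in positions $k>i$ move to $k-1$.
\end{itemize}
The symmetry is that one array serves in the first two rules: the probability of entering a position equals the service rate received there. With $\gamma(n,1)=1$ each new customer takes position $1$ and the whole server; this is last-come-first-served (LCFS). With $\gamma(n,i)=1/n$ the server is shared equally; this is processor sharing (PS). First-come-first-served (FCFS) is not symmetric, since customers enter at the back and are served at the front. No regularity of $\gamma(n,\cdot)$ in $n$ is assumed.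

Let $Q(t)$ be the number of customers present at time $t$ and let $\rho=\lambda m$. It is known that for $\rho<1$ the queue length $Q(t)$ converges weakly as $t\to\infty$ to a variable $Q(\infty)$ with $\mathbb P(Q(\infty)\ge k)=\rho^k$, $k\ge 0$, whatever $\gamma$ is and whatever $F$ is beyond its mean. It is also known that for a queue started empty the law of $Q(t)$ at each fixed $t$ does not depend on $\gamma$.

\subsection{The heavy-traffic question}

Let $D$ be the space of right-continuous paths with left limits on $[0,\infty)$, with the Skorokhod $J_1$ topology, and let $\Rightarrow$ denote convergence in distribution. The \emph{reflection map} sends $x\in D$ with $x(0)\ge0$ to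
\[
\Gamma(x)(t)=x(t)+\sup_{s\le t}\,(-x(s))^+ .
\]
The reflected Brownian motion started at $0$ with drift $\mu$ and variance $\sigma^2$, written $\mathrm{RBM}(\mu,\sigma^2)$, is $\Gamma(x)$ for $x(t)=\mu t+\sigma B(t)$ with $B$ a standard Brownian motion.

Let $r\to\infty$ along a sequence, and let the arrival rates $\lambda_r$ satisfy
\begin{equation}\label{eq:ht}
r(1-\rho_r)\to\beta\in\mathbb R,\qquad \rho_r=\lambda_r m .
\end{equation}
The constant $\beta$ may have either sign, and \eqref{eq:ht} implies $\lambda_r\to1/m$. Let $Q_r$ be the queue length with arrival rate $\lambda_r$, started empty, and put $\hat Q_r(t)=Q_r(r^2t)/r$. Zwart \cite{Zwart} posed the following problem: \emph{if $\mathbb ES^2<\infty$, does $\hat Q_r$ converge in distribution to a reflected Brownian motion for every symmetric discipline $\gamma$?} This has been established for PS and for LCFS, and in these two cases the limits have the same drift and variance. Since the one-dimensional marginals of $\hat Q_r$ do not depend on $\gamma$, it is natural to expect a common limit; but marginals determine neither the joint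 law at two times nor tightness in $D$. We show that the answer is yes. The proof does not use the results for PS and LCFS.

\subsection{Results}

Write $m_2=\mathbb ES^2$ and $m_e=m_2/(2m)$. Let $z_i(t)$ be the size of the customer in position $i$ at time $t$ and $y_i(t)$ the service it has received so far. The \emph{state} at time $t$ is the list $\mathbf x(t)=((y_i(t),z_i(t)))_{1\le i\le Q(t)}$, and the \emph{workload} is the total unfinished service $W(t)=\sum_{i\le Q(t)}(z_i(t)-y_i(t))$. Because the rates $\gamma(n,i)$ sum to $1$, the workload process does not depend on $\gamma$ (Section~\ref{sec:work}). Put $\hat W_r(t)=W_r(r^2t)/r$.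

\begin{theorem}\label{thm:main}
Let $\mathbb ES^2<\infty$, assume \eqref{eq:ht}, let $\gamma_r$ be arbitrary symmetric disciplines, and let $Q_r$ be the queue length under $\gamma_r$ with arrival rate $\lambda_r$ and $Q_r(0)=0$. For every $T>0$,
\[
\sup_{t\le T}\bigl|\hat Q_r(t)-\hat W_r(t)/m_e\bigr|\to0\quad\text{in probability.}
\]
Consequently $\hat Q_r\Rightarrow \mathrm{RBM}(-2m\beta/m_2,\;4m/m_2)$ in $D$.
\end{theorem}

The constant $m_e$ comes from the probability measure
\[
\nu(dy,dz)=m^{-1}\,1\{0<y<z\}\,dy\,F(dz).
\]
Under $\nu$ the size $z$ has the size-biased law $zF(dz)/m$, and given $z$ the attained service $y$ is uniform on $(0,z)$. Both $y$ and the residual $z-y$ have density $\mathbb P(S>u)/m$ on $(0,\infty)$ and mean $m^{-1}\mathbb E[S^2/2]=m_e$. We write $\nu(f)=\int f\,d\nu$ and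
\[
\Phi_f(t)=\sum_{i\le Q(t)}f(y_i(t),z_i(t)),\qquad h_t(w)=\mathbb P(W(t)=0\mid W(0)=w).
\]
The second theorem collects complements that the proof of Theorem~\ref{thm:main} does not need. All queues in it start empty.

\begin{theorem}\label{thm:comp}
\begin{itemize}
\item[(a)] Let $\mathbb ES^2<\infty$ and assume \eqref{eq:ht}. Write $Q_r^\gamma$ for the queue length under $\gamma$. For all $T,\varepsilon>0$,
\[
\sup_\gamma \mathbb P\Bigl(\sup_{t\le T}|\hat Q^\gamma_r(t)-\hat W_r(t)/m_e|>\varepsilon\Bigr)\to0 .
\]
If two symmetric queues, governed by $\gamma$ and $\gamma'$, are driven by the same arrivals and sizes, then $\sup_{t\le T}|\hat Q_r^{\gamma}(t)-\hat Q_r^{\gamma'}(t)|\to0$ in probability.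
\item[(b)] For all $\lambda>0$, $m<\infty$, $\gamma$, $t>0$, $n\ge0$ and Borel sets $B\subset(\mathbb R^2)^n$,
\[
\mathbb P\bigl(Q(t)=n,\ \mathbf x(t)\in B\bigr)=\rho^n\int_B h_t\Bigl(\sum_{i\le n} y_i\Bigr)\,d\nu^{\otimes n}.
\]
\item[(c)] In the setting of Theorem~\ref{thm:main}, let $f(y,z)$ be bounded, measurable, and Lipschitz in $y$ uniformly in $z$. Then $\sup_{t\le T}\bigl|\Phi_f(r^2t)/r-\hat Q_r(t)\,\nu(f)\bigr|\to0$ in probability for every $T>0$.
\item[(d)] Let $\mathbb ES^2=\infty$, $m<\infty$, and assume \eqref{eq:ht}. Then every limit in distribution of $\hat Q_r$ in $D$, also along subsequences, is identically $0$.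
\end{itemize}
\end{theorem}

\subsection{Which limit to expect, and the method}

If $S$ is exponential, the total departure rate is $\sum_i\gamma(n,i)/m=1/m$ whenever $n\ge1$, so $Q_r$ is the same birth--death process for every $\gamma$. Away from $0$ its rescaled version has drift $r(\lambda_r-1/m)\to-\beta/m$ and variance $\lambda_r+1/m\to2/m$, and since $m_2=2m^2$ these are the constants of Theorem~\ref{thm:main}.

For general $S$ one can guess the constants from the geometric stationary law. The workload is a reflected compound Poisson process with drift, and $\hat W_r\Rightarrow\mathrm{RBM}(-\beta,2m_e)$ (Lemma~\ref{lem:work}). For $\mu<0$, $\mathrm{RBM}(\mu,\sigma^2)$ has the exponential stationary law of rate $2|\mu|/\sigma^2$. Suppose $\beta>0$ and $\hat Q_r\approx\hat W_r/\kappa$ for some constant $\kappa$. The limit of $\hat W_r/\kappa$ then has an exponential stationary law of rate $\beta\kappa/m_e$, while $\mathbb P(Q_r(\infty)\ge xr)=\rho_r^{\lceil xr\rceil}\to e^{-\beta x}$. The two agree only for $\kappa=m_e$: the work per customer present should be $m_e$, not the mean size $m$.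 For $S\equiv m$, for instance, $m_e=m/2$, as if the average customer were half served. Since $2m/m_2=1/m_e$, the limit in Theorem~\ref{thm:main} is $R(t/m_e)$ with $R$ an $\mathrm{RBM}(-\beta,2)$; the law $F$ enters only through the speed of the clock.

The obstacle to a proof is that $Q$ is not Markov, and the Markov process $\mathbf x(t)$ evolves according to an array $\gamma$ about which nothing is assumed. We avoid its dynamics. Section~\ref{sec:rev} bounds the law of $\mathbf x(t)$ at a fixed time by a multiple of the product measure $\nu^{\otimes n}$, so that $W(t)\approx m_eQ(t)$ is a law of large numbers. Section~\ref{sec:grid} applies it on a grid of order $r$ times and fills the gaps using two one-sided bounds valid for every discipline. Concentration requires truncating the residuals, and Section~\ref{sec:large} shows that large customers carry little work at all times simultaneously. Section~\ref{sec:comp} proves Theorem~\ref{thm:comp}.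

\section{Construction of the queue and the workload}\label{sec:work}

\subsection{Construction}

Let $N$ be the Poisson arrival process, $S_k$ the size of the $k$-th arriving customer, and $(U_k)$ i.i.d.\ uniform variables independent of arrivals and sizes. The $k$-th customer, finding $n$ customers, takes position $\pi(n,U_k)$, where $\pi$ is a fixed function with $\mathbb P(\pi(n,U_1)=i)=\gamma(n+1,i)$. Paths are right-continuous. An \emph{event} of the queue is an arrival or a departure; there are a.s.\ finitely many in each bounded interval. Customers who complete at the same instant are removed together, before an arrival at that instant; Proposition~\ref{prop:rev} shows that such ties have probability zero.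

We assume throughout that $S>0$ a.s., which loses nothing. A customer of size $0$ leaves at its arrival instant, the two shifts of positions cancel, and it can be deleted. Deletion replaces $\lambda$ by $\lambda\mathbb P(S>0)$ and $F$ by the law of $S$ given $S>0$. This leaves $\rho$, $m_2/m$, $\nu$ and the processes $Q$, $W$, $\mathbf x$ unchanged.

\subsection{The workload}

Let $X(t)=\sum_{k\le N(t)}S_k-t$, and let $W(0)=w\ge0$. Every customer present has positive residual, so $W(t)>0$ if and only if $Q(t)\ge1$, and then the server works at total rate $1$. Hence $W(t)=w+X(t)+I(t)$, where $I(t)=\int_0^t1\{W(s)=0\}\,ds$ is the idle time. Moreover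
\begin{equation}\label{eq:idle}
I(t)=\sup_{s\le t}\,\bigl(-w-X(s)\bigr)^+ .
\end{equation}
Indeed $I(t)\ge I(s)\ge-w-X(s)$ for $s\le t$ because $W(s)\ge0$; conversely $I(s)=-w-X(s)$ at idle times $s$, and if $I(t)>0$ then $I(t)$ is the supremum of $I(s)$ over idle times $s\le t$. So $W=\Gamma(w+X)$ does not depend on $\gamma$, and
\[
W(t)=\max\Bigl\{w+X(t),\ \sup_{s\le t}\bigl(X(t)-X(s)\bigr)\Bigr\}
\]
is nondecreasing in $w$. Therefore $h_t(w)\le p_0(t)$, where $p_0(t)=h_t(0)$ is the probability that a queue started empty is empty at time $t$.

\subsection{Facts on convergence in $D$}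

We use four standard facts.
\begin{itemize}
\item[(D1)] If $x$ is continuous, then $x_k\to x$ in $J_1$ if and only if $x_k\to x$ uniformly on bounded intervals. Hence, if $Y_r\Rightarrow Y$ with $Y$ continuous and $\Psi$ is a measurable map on $D$ that is continuous for locally uniform convergence, then $\Psi(Y_r)\Rightarrow\Psi(Y)$.
\item[(D2)] If $Y_r\Rightarrow Y$ and $\sup_{t\le T}|Y_r(t)-Y_r'(t)|\to0$ in probability for every $T$, then $Y'_r\Rightarrow Y$.
\item[(D3)] If $Y_r\Rightarrow Y$, then $Y_r(t)\Rightarrow Y(t)$ for all but countably many $t$.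
\item[(D4)] If $Y_r$ and $Y$ are L\'evy processes and $Y_r(1)\Rightarrow Y(1)$, then $Y_r\Rightarrow Y$ in $D$ \cite[Cor.~VII.3.6]{JS}.
\end{itemize}
Nonnegative variables $Y_r$ are called \emph{tight} if $\lim_{A\to\infty}\limsup_r\mathbb P(Y_r>A)=0$.

\subsection{The workload in heavy traffic}

Assume \eqref{eq:ht}, $m_2<\infty$ and $W_r(0)=0$. Put $\bar\lambda=2/m$ and $b=|\beta|+1$. We take $r\ge1$ so large that
\begin{equation}\label{eq:const}
\lambda_r\le\bar\lambda,\qquad |1-\rho_r|\le b/r,\qquad\text{and hence}\qquad \rho_r^n\le e^{bn/r}\quad(n\ge0).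
\end{equation}
The index $r$ is dropped from $Q,W,X,N,p_0$ where no confusion arises.

\begin{lemma}\label{lem:work}
$\hat W_r\Rightarrow\mathrm{RBM}(-\beta,m_2/m)$, and $\sup_{t\le T}\hat W_r(t)$ is tight for every $T$.
\end{lemma}

\begin{proof}
The process $\hat X_r(t)=X_r(r^2t)/r$ is a L\'evy process. The inequality $|e^{iu}-1-iu+u^2/2|\le\min(|u|^3,u^2)$ and dominated convergence give $\mathbb Ee^{i\theta S/r}=1+i\theta m/r-\theta^2m_2/(2r^2)+o(r^{-2})$. Hence $\mathbb Ee^{i\theta\hat X_r(1)}$ is the exponential of
\[
r^2\bigl[\lambda_r(\mathbb Ee^{i\theta S/r}-1)-i\theta/r\bigr]=i\theta r(\rho_r-1)-\tfrac12\lambda_rm_2\theta^2+o(1)\;\to\;-i\theta\beta-\frac{m_2}{2m}\theta^2 .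
\]
By (D4), $\hat X_r$ converges to a Brownian motion with drift $-\beta$ and variance $m_2/m$. Now $\hat W_r=\Gamma(\hat X_r)$ and $\sup_{t\le T}|\Gamma(x)(t)-\Gamma(x')(t)|\le2\sup_{t\le T}|x(t)-x'(t)|$, so (D1) gives the first claim. A second application of (D1), to $x\mapsto\sup_{t\le T}x(t)$, gives the second.
\end{proof}

The next lemma says that over a horizon of order $r^2$ the probability $p_0(t)$ is on average at most of order $1/r$. It plays the part of the factor $1-\rho$ in the stationary law $\mathbb P(Q(\infty)=n)=(1-\rho)\rho^n$.

\begin{lemma}\label{lem:idle}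
For every $T>0$, $\ \int_0^{r^2T}p_0(t)\,dt\le C_0r$ with $C_0=bT+2\sqrt{\bar\lambda m_2T}$.
\end{lemma}

\begin{proof}
The integral equals $\mathbb E I(r^2T)=\mathbb E\sup_{s\le r^2T}(-X(s))^+$ by \eqref{eq:idle}. The process $M(s)=X(s)-(\rho_r-1)s$ is a martingale with $\mathbb EM(s)^2=\lambda_rm_2s$, and $(-X(s))^+\le|\rho_r-1|s+|M(s)|$. Doob's inequality $\mathbb E\sup_{s\le u}M(s)^2\le4\,\mathbb EM(u)^2$ bounds the expectation by $|\rho_r-1|r^2T+2\sqrt{\bar\lambda m_2r^2T}\le C_0r$.
\end{proof}

\section{The state at a fixed time}\label{sec:rev}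

In this section $\lambda>0$ and $\gamma$ are fixed, $\rho=\lambda m$ is arbitrary, and no second moment is used.

\begin{proposition}\label{prop:rev}
Let the queue start empty. Almost surely no two events are simultaneous. For $t>0$, $n\ge0$ and Borel $B\subset(\mathbb R^2)^n$,
\begin{equation}\label{eq:rev}
\mathbb P\bigl(Q(t)=n,\ \mathbf x(t)\in B\bigr)\le\rho^n\int_B h_t\Bigl(\sum_{i\le n} y_i\Bigr)d\nu^{\otimes n}\le \rho^n\,p_0(t)\,\nu^{\otimes n}(B).
\end{equation}
\end{proposition}

The idea is to read a path on $[0,t]$ backwards. A path from the empty state to a state with attained services $y_1,\dots,y_n$ becomes a path of the same queue that starts with residuals $y_1,\dots,y_n$ and is empty at time $t$. This explains the factor $h_t(\sum y_i)$. What has to be checked is that the two paths have matching densities.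

\subsection{Two arrivals and one departure}

Fix $i\in\{1,2\}$ with $\alpha=\gamma(2,i)\in(0,1)$, and consider the following scenario on $[0,t]$. Customer $1$ arrives at $a_1$; customer $2$ arrives at $a_2$ and takes position $i$, which puts customer $1$ in position $3-i$; customer $1$ leaves at $d$; nothing else happens. With sizes $z_1,z_2$ and $y$ the service of customer $2$ up to $t$,
\[
z_1=(a_2-a_1)+(1-\alpha)(d-a_2),\qquad y=\alpha(d-a_2)+(t-d).
\]
Fix $z_1$. Solving, $d=a_2+(z_1+a_1-a_2)/(1-\alpha)$ and $y=t-z_1-a_1$, so
\[
\det\frac{\partial(d,y)}{\partial(a_1,a_2)}=\det\begin{pmatrix}\frac1{1-\alpha}&-\frac{\alpha}{1-\alpha}\\[2pt]-1&0\end{pmatrix}=-\frac{\alpha}{1-\alpha},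
\qquad\text{that is,}\qquad \alpha\,da_1da_2=(1-\alpha)\,dd\,dy .
\]
The scenario requires two arrivals, which have density $e^{-\lambda t}\lambda^2$, and the choice of position $i$, which has probability $\alpha$. So the probability of the scenario with $(y,z_2)\in B$ is
\begin{align*}
&e^{-\lambda t}\lambda^2\!\int\! F(dz_1)F(dz_2)\!\int\!\alpha\,da_1da_2\;1\{0<a_1<a_2<d<t,\ y<z_2\}\,1_B(y,z_2)\\
&\quad=\int_B\lambda1\{0<y<z_2\}\,dy\,F(dz_2)\;\Bigl[e^{-\lambda t}\lambda\!\int\! F(dz_1)\!\int\!(1-\alpha)\,dd\;1\{0<a_1<a_2<d<t\}\Bigr].
\end{align*}
The first factor is $\rho\,d\nu$. The bracket is the probability of a scenario for the queue started with one customer of residual $y$: a single arrival occurs, at time $t-d$, has size $z_1$, and takes position $3-i$, which has probability $\gamma(2,3-i)=1-\alpha$; the initial customer has received $(t-d)+\alpha(d-a_2)=y$ at time $t-a_2$ and leaves; the newcomer leaves at $t-a_1<t$. The probability $\alpha$ of the forward choice has been absorbed by the Jacobian, because it is also the service rate of customer $2$ just after its arrival. In its place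 appears the service rate $1-\alpha$ of customer $1$ just before its departure, which is the probability of the backward choice.

\subsection{Skeletons}

To do this in general we separate the order of events from their times, and we allow a nonempty start, since the reversed path needs one. A queue \emph{started from} $w\in(0,\infty)^{n_0}$ has at time $0$ customers of sizes $w_1,\dots,w_{n_0}$ and attained service $0$ in positions $1,\dots,n_0$. Fix $t>0$.

A \emph{skeleton} $\mathfrak s$ consists of an initial number $n_0\ge0$ and a list of events $e_1,\dots,e_M$, each of the form ``arrival into position $i$'' or ``departure from position $j$'', that is consistent: if $n_l$ is the number of customers after $l$ events, then $i\le n_{l-1}+1$ if $e_l$ is an arrival and $j\le n_{l-1}$ if $e_l$ is a departure. The skeleton determines the sets $\mathcal I$, $\mathcal A$, $\mathcal D$, $\mathcal R$ of initial, arriving, departing and remaining customers, with $\mathcal I\cup\mathcal A=\mathcal D\cup\mathcal R$, and the position $\mathrm{pos}_l(k)$ of each customer $k$ present between $e_l$ and $e_{l+1}$.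 For $k\in\mathcal A$ let $\gamma_k^{\mathrm{in}}$ be the service rate of $k$ just after its arrival, and for $k\in\mathcal D$ let $\gamma_k^{\mathrm{out}}$ be its service rate just before its departure. The skeleton is \emph{admissible} if all these numbers are positive.

A vector of event times $(t_1,\dots,t_M)\in\mathbb R^M$ is also written $(a,d)$, with $a=(a_k)_{k\in\mathcal A}$ the arrival times and $d=(d_k)_{k\in\mathcal D}$ the departure times. Put $t_0=0$, $t_{M+1}=t$, $\Delta=\{0<t_1<\dots<t_M<t\}$, and
\[
\xi_k(a,d)=\sum_{l}\gamma\bigl(n_l,\mathrm{pos}_l(k)\bigr)(t_{l+1}-t_l),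
\]
the sum being over those $l\in\{0,\dots,M\}$ for which $k$ is present between $e_l$ and $e_{l+1}$. On $\Delta$ this is the service that $k$ receives in $[0,t]$, and the formula defines an affine function on all of $\mathbb R^M$. Two triangularity properties drive the proof.
\begin{itemize}
\item[(T1)] For $k\in\mathcal D$, $\xi_k$ involves no event listed after the departure of $k$, and $\partial\xi_k/\partial d_k=\gamma_k^{\mathrm{out}}$. So the matrix $(\partial\xi_k/\partial d_j)_{k,j\in\mathcal D}$, in order of departure, is triangular with determinant $\prod_{\mathcal D}\gamma_k^{\mathrm{out}}$.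
\item[(T2)] For $k\in\mathcal A$, $\xi_k$ involves no event listed before the arrival of $k$, and $\partial\xi_k/\partial a_k=-\gamma_k^{\mathrm{in}}$. So the matrix $(\partial\xi_k/\partial a_j)_{k,j\in\mathcal A}$, in order of arrival, is triangular with determinant $\pm\prod_{\mathcal A}\gamma_k^{\mathrm{in}}$.
\end{itemize}
Let $z_k$ be the size of customer $k$. If $\mathfrak s$ is admissible, then by (T1) the equations $\xi_k(a,d)=z_k$, $k\in\mathcal D$, have for each $a$ a unique solution $d=d(a,z)$. We say that the queue \emph{follows} $\mathfrak s$ if its events in $[0,t]$ occur at distinct times in $(0,t)$ and are, in order, $e_1,\dots,e_M$.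

\begin{lemma}\label{lem:skel}
Let the queue start from $w\in(0,\infty)^{n_0}$ and let $\mathfrak s$ be a skeleton with $n_0$ initial customers. If $\mathfrak s$ is not admissible, the queue follows $\mathfrak s$ with probability $0$. If $\mathfrak s$ is admissible, then for Borel $B\subset(\mathbb R^2)^{|\mathcal R|}$ the probability that the queue follows $\mathfrak s$ and $\mathbf x(t)\in B$ is
\[
e^{-\lambda t}\lambda^{|\mathcal A|}\prod_{k\in\mathcal A}\gamma_k^{\mathrm{in}}\int\prod_{k\in\mathcal A}F(dz_k)\int da\;1_\Delta(a,d)\prod_{k\in\mathcal R}1\{\xi_k<z_k\}\;1_B\bigl((\xi_k,z_k)_{k\in\mathcal R}\bigr),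
\]
where $d=d(a,z)$, $\xi_k=\xi_k(a,d)$, and $\mathcal R$ is ordered by final position.
\end{lemma}

\begin{proof}
If customer $k\in\mathcal A$ finds $n$ customers and enters position $i$ in $\mathfrak s$, then $\gamma_k^{\mathrm{in}}=\gamma(n+1,i)$, which by symmetry is the probability of the choice $\pi(n,U)=i$. So if some $\gamma_k^{\mathrm{in}}$ vanishes, following $\mathfrak s$ requires a choice of probability $0$. If some $\gamma_k^{\mathrm{out}}$ vanishes, following $\mathfrak s$ is impossible: $k$ would receive nothing during the interval of positive length that ends at its departure, although it had positive residual at the start of that interval.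

Let $\mathfrak s$ be admissible. We claim that the queue follows $\mathfrak s$ if and only if (i) exactly $|\mathcal A|$ customers arrive in $[0,t]$, at times $a$; (ii) each variable $U_k$ produces the position prescribed by $\mathfrak s$ from the queue size prescribed by $\mathfrak s$; (iii) $(a,d(a,z))\in\Delta$ and $\xi_k<z_k$ for $k\in\mathcal R$. If the queue follows $\mathfrak s$, its event times lie in $\Delta$, departed customers have $\xi_k=z_k$, which forces $d=d(a,z)$, and remaining customers have $\xi_k<z_k$. Conversely, assume (i)--(iii), let $(t_l)$ be the entries of $(a,d(a,z))$, and suppose that the events in $[0,t_l]$ are $e_1,\dots,e_l$ at times $t_1,\dots,t_l$; for $l=0$ this holds since $w_i>0$. Until the next event the service rates are those of $\mathfrak s$. Computed with these rates, the service of a customer $k\in\mathcal R$ never exceeds $\xi_k<z_k$. The service of a customer $k\in\mathcal D$ equals $z_k$ at time $d_k$ and is strictly smaller before, since the rate on the interval ending at $d_k$ is $\gamma_k^{\mathrm{out}}>0$. So no event occurs in $(t_l,t_{l+1})$; if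 $l<M$ exactly one occurs at $t_{l+1}$, and it is $e_{l+1}$ by (ii); if $l=M$ none occurs at $t$. Induction on $l$ proves the claim.

The times in (i) have density $e^{-\lambda t}\lambda^{|\mathcal A|}$ on the set of increasing vectors in $(0,t)$, the sizes are independent with law $F$, and (ii) is independent of both with probability $\prod_{\mathcal A}\gamma_k^{\mathrm{in}}$. This gives the formula.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:rev}}

The second inequality in \eqref{eq:rev} is $h_t(w)\le p_0(t)$. Let $\Omega_t$ be the event that no two events in $[0,t]$ are simultaneous and none occurs at $t$. On $\Omega_t$ the queue follows exactly one skeleton. We prove \eqref{eq:rev} on $\Omega_t$ and then show $\mathbb P(\Omega_t)=1$.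

\medskip\noindent\emph{Step 1: change of variables.} Let $\mathfrak s$ be admissible with $n_0=0$ and $|\mathcal R|=n$, so that $\mathcal A=\mathcal D\cup\mathcal R$. Write $\xi_{\mathcal D}=(\xi_k)_{k\in\mathcal D}$ and similarly $\xi_{\mathcal R}$. Consider the affine maps of $\mathbb R^M$
\[
\Psi_1(a,d)=(a,\xi_{\mathcal D}),\qquad \Psi_2(a,d)=(d,\xi_{\mathcal D},\xi_{\mathcal R}).
\]
The map $\Psi_1$ keeps $a$, so its Jacobian determinant is that of $\partial\xi_{\mathcal D}/\partial d$, namely $\prod_{\mathcal D}\gamma_k^{\mathrm{out}}$ by (T1). The map $\Psi_2$ keeps $d$, so its Jacobian determinant is $\pm\prod_{\mathcal A}\gamma_k^{\mathrm{in}}$ by (T2). Both are bijections, and $\Psi_2\circ\Psi_1^{-1}$ sends $(a,z_{\mathcal D})$ to $(d,z_{\mathcal D},y)$ with $d=d(a,z)$ and $y=\xi_{\mathcal R}(a,d)$. It keeps the coordinates $z_{\mathcal D}$, so its determinant is, up to sign, that of the map $a\mapsto(d,y)$ for fixed $z_{\mathcal D}$. Hence this map is an affine bijection of $\mathbb R^{|\mathcal A|}$ and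
\begin{equation}\label{eq:jac}
\prod_{k\in\mathcal A}\gamma_k^{\mathrm{in}}\;da=\prod_{k\in\mathcal D}\gamma_k^{\mathrm{out}}\;dd\,dy .
\end{equation}
Let $a=a(d,y,z_{\mathcal D})$ be its inverse. On $\Delta$ we have $y_k>0$, because $\gamma_k^{\mathrm{in}}>0$. Index $\mathcal R$ by the final positions $1,\dots,n$. Lemma~\ref{lem:skel} and \eqref{eq:jac} show that the probability that the queue follows $\mathfrak s$ and $\mathbf x(t)\in B$ equals
\begin{equation}\label{eq:split}
\int_B\,\prod_{i=1}^n\lambda1\{0<y_i<z_i\}\,dy_i\,F(dz_i)\;g_{\mathfrak s}(y)=\rho^n\int_B g_{\mathfrak s}(y)\,d\nu^{\otimes n},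
\end{equation}
where
\[
g_{\mathfrak s}(y)=e^{-\lambda t}\lambda^{|\mathcal D|}\prod_{k\in\mathcal D}\gamma_k^{\mathrm{out}}\int\prod_{k\in\mathcal D}F(dz_k)\int dd\;1_\Delta\bigl(a(d,y,z_{\mathcal D}),d\bigr).
\]

\medskip\noindent\emph{Step 2: reversal.} Let $\mathfrak s^*$ be the skeleton with $n$ initial customers and events $e_M,\dots,e_1$, with ``arrival into position $i$'' and ``departure from position $i$'' interchanged. A departure from position $i$ undoes the shift caused by an arrival into position $i$, and conversely. So $\mathfrak s^*$ is consistent and runs through the configurations of $\mathfrak s$ in reverse order. Marking its objects with a star, we have $\mathcal I^*=\mathcal R$, $\mathcal A^*=\mathcal D$, $\mathcal D^*=\mathcal A$, $\mathcal R^*=\emptyset$, and the rates $\gamma_k^{\mathrm{in}}$ and $\gamma_k^{\mathrm{out}}$ of $\mathfrak s^*$ are the rates $\gamma_k^{\mathrm{out}}$ and $\gamma_k^{\mathrm{in}}$ of $\mathfrak s$; in particular $\mathfrak s^*$ is admissible. The substitution $a^*_k=t-d_k$, $d^*_k=t-a_k$ maps $\Delta$ onto $\Delta^*$ and preserves interval lengths,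 so $\xi^*_k(a^*,d^*)=\xi_k(a,d)$.

Start a queue from $y\in(0,\infty)^n$ and apply Lemma~\ref{lem:skel} to $\mathfrak s^*$. Its departure times solve $\xi^*_k=y_k$ for $k\in\mathcal R$ and $\xi^*_k=z_k$ for $k\in\mathcal D$, so they are $d^*_k=t-a_k(d,y,z_{\mathcal D})$. The formula of the lemma is then exactly $g_{\mathfrak s}(y)$. Thus $g_{\mathfrak s}(y)$ is the probability that the queue started from $y$ follows $\mathfrak s^*$. For distinct $\mathfrak s$ with the same $n$ the skeletons $\mathfrak s^*$ are distinct, so these events are disjoint, and each is contained in $\{W(t)=0\}$, where $W(0)=\sum_iy_i$. Therefore $\sum_{\mathfrak s}g_{\mathfrak s}(y)\le h_t(\sum_iy_i)$. Summing \eqref{eq:split} over the countably many admissible $\mathfrak s$ gives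
\begin{equation}\label{eq:omega}
\mathbb P\bigl(\Omega_t,\ Q(t)=n,\ \mathbf x(t)\in B\bigr)\le\rho^n\int_Bh_t\Bigl(\sum_i y_i\Bigr)d\nu^{\otimes n}\qquad(t>0).
\end{equation}

\medskip\noindent\emph{Step 3: no ties.} Two arrivals are a.s.\ never simultaneous. For an arrival and a departure, condition on the arrival times, sizes and variables $U$ of the first $k-1$ customers. They determine the finitely many departure times of the queue in which no further customer arrives, and a departure at the $k$-th arrival time $a_k$ requires $a_k$ to be one of them (customer $k$ itself has positive size). Since $a_k-a_{k-1}$ is exponential and independent of the conditioning, this has probability $0$.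

So if ties occur with positive probability, then with positive probability the first tie consists of two departures. Take a rational $s$ strictly between that instant and the preceding event. Then $\Omega_s$ holds and, with $n=Q(s)$, two positions $i\ne j$ have positive rates and $(z_i-y_i)/\gamma(n,i)=(z_j-y_j)/\gamma(n,j)$ at time $s$. Given the other coordinates this equation fixes $y_i$, so it defines a $\nu^{\otimes n}$-null set, and \eqref{eq:omega} at time $s$ gives probability $0$. A union over $s,n,i,j$ shows that a.s.\ there are no ties.

It remains to exclude an event at the fixed time $t$. An arrival at $t$ has probability $0$. If a departure occurs at $t$ on a path without ties, there is a rational $s<t$ with no event in $[s,t)$; then $\Omega_s$ holds and $z_i-y_i=\gamma(n,i)(t-s)$ for some $i\le n=Q(s)$, again a $\nu^{\otimes n}$-null set. Hence $\mathbb P(\Omega_t)=1$, and \eqref{eq:omega} is \eqref{eq:rev}. \qed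

\begin{remark}[Where the hypotheses enter]\label{rem:hyp}
Symmetry enters through Lemma~\ref{lem:skel}, and it does so three times. Positions of service rate zero are never chosen, so only admissible skeletons count and the matrix in (T2) is invertible. The forward choices have probability $\prod\gamma_k^{\mathrm{in}}$, which is the determinant in (T2) and disappears in \eqref{eq:jac}. The product $\prod\gamma_k^{\mathrm{out}}$ that replaces it is the probability of the choices in $\mathfrak s^*$. Under FCFS already the first point fails: a customer who finds a nonempty queue has service rate $0$, all customers but the first have $y_i=0$, and the law of $\mathbf x(t)$ on $\{Q(t)=n\}$, $n\ge2$, is singular with respect to $\nu^{\otimes n}$. The Poisson assumption gives the constant density $e^{-\lambda t}\lambda^{|\mathcal A|}$, which factors as $\lambda^n\cdot e^{-\lambda t}\lambda^{|\mathcal D|}$. The empty start makes $\mathcal A=\mathcal D\cup\mathcal R$, so that (T2) covers every customer. Theorem~\ref{thm:main} needs some condition on the initial state: with $r$ initial customers of residual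 $2m_e$ its first assertion fails at $t=0$.
\end{remark}

\section{From fixed times to all times}\label{sec:grid}

From here to the end of Section~\ref{sec:large} we are in the setting of Theorem~\ref{thm:main}, with \eqref{eq:const} in force. Proposition~\ref{prop:rev} controls one time, and we need all times in $[0,r^2T]$. Two facts hold for every discipline: $Q$ increases only at arrivals, and $W$ decreases at rate at most $1$. Over a time $\delta r$ these allow changes of order $\delta r$ only, which is negligible on the scale $r$ when $\delta$ is small. A grid of mesh $\delta r$ has about $rT/\delta$ points, so a union bound succeeds as soon as the failure probability at one point is $o(1/r)$. For bounded functions of the state it is exponentially small.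

For $T>0$ and $\delta\in(0,1]$ let $t_j=j\delta r$, $0\le j\le J=\lceil rT/\delta\rceil$, so that $r^2T\le t_J\le r^2T+\delta r\le r^2(T+1)$. For a bounded measurable $f$ define the events
\begin{align*}
G_1(f)&=\bigl\{|\Phi_f(t_j)-\nu(f)Q(t_j)|\le\delta(Q(t_j)+r)\ \text{ for all }j\le J\bigr\},\\
G_2&=\bigl\{N(t_{j+1})-N(t_j)\le2\bar\lambda\delta r\ \text{ for all }j<J\bigr\}.
\end{align*}

\begin{lemma}\label{lem:grid}
For fixed $T$, $\delta$ and $f$, $\ \mathbb P(G_1(f)\cap G_2)\to1$ as $r\to\infty$.
\end{lemma}

\begin{proof}
Let $f$ take values in an interval of length $L>0$. Hoeffding's inequality states that a sum of $n$ i.i.d.\ variables with values in such an interval deviates from its mean by more than $u$ with probability at most $2e^{-2u^2/(nL^2)}$. Take $u=\delta(n+r)$ and $c=2\delta^2/L^2$; since $(n+r)^2/n\ge n+r$, the bound is at most $2e^{-c(n+r)}$. The condition in $G_1(f)$ holds when $Q(t_j)=0$, in particular for $j=0$. By \eqref{eq:rev} with $p_0\le1$ and by \eqref{eq:const}, for $r\ge2b/c$,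
\[
\mathbb P(G_1(f)^c)\le J\sum_{n\ge1}e^{bn/r}\,2e^{-c(n+r)}\le2Je^{-cr}\sum_{n\ge1}e^{-cn/2}\to0,
\]
because $J=O(r)$. The slack $\delta r$ added to $\delta Q(t_j)$ produces the factor $e^{-cr}$, and the term $e^{-cn}$ absorbs $\rho_r^n$ even when $\rho_r>1$. A Poisson variable $Y$ of mean at most $\mu$ satisfies $\mathbb P(Y>2\mu)\le2^{-2\mu}\,\mathbb E2^Y\le e^{-(2\log2-1)\mu}$. With $\mu=\bar\lambda\delta r$ this gives $\mathbb P(G_2^c)\le Je^{-(2\log 2-1)\bar\lambda\delta r}\to0$.
\end{proof}

The workload is $\Phi_f$ for the unbounded function $f=z-y$, so we truncate. For $K>0$ let $f_K(y,z)=\min\{z-y,K\}$; by monotone convergence $0<\nu(f_K)\uparrow m_e$ as $K\to\infty$. Truncation costs nothing in one direction, since $\Phi_{f_K}\le W$.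

\begin{lemma}\label{lem:upper}
For every $T$, $\ \sup_{t\le T}\bigl(\hat Q_r(t)-\hat W_r(t)/m_e\bigr)^+\to0$ in probability, and $\sup_{t\le T}\hat Q_r(t)$ is tight.
\end{lemma}

\begin{proof}
Let $\delta<\nu(f_K)$ and work on $G_1(f_K)\cap G_2$. At grid points, $(\nu(f_K)-\delta)Q(t_j)\le\Phi_{f_K}(t_j)+\delta r\le W(t_j)+\delta r$. For $t\in[t_j,t_{j+1}]$ we compare with the grid point on the left: $Q(t)\le Q(t_j)+2\bar\lambda\delta r$ and $W(t_j)\le W(t)+\delta r$. Hence for all $t\le T$,
\[
\hat Q_r(t)\le\frac{\hat W_r(t)+2\delta}{\nu(f_K)-\delta}+2\bar\lambda\delta .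
\]
Given $\varepsilon>0$, choose $A$ with $\limsup_r\mathbb P(\sup_{t\le T}\hat W_r(t)>A)\le\varepsilon$ by Lemma~\ref{lem:work}, and then $K$ large and $\delta$ small so that
\[
A\Bigl(\frac1{\nu(f_K)-\delta}-\frac1{m_e}\Bigr)+\frac{2\delta}{\nu(f_K)-\delta}+2\bar\lambda\delta\le\varepsilon .
\]
By Lemma~\ref{lem:grid}, $\limsup_r\mathbb P(\sup_{t\le T}(\hat Q_r-\hat W_r/m_e)>\varepsilon)\le\varepsilon$. Tightness follows from that of $\sup_{t\le T}\hat W_r(t)$.
\end{proof}

In the other direction truncation loses the work held by large customers. Let $V_K(t)=\sum_{i\le Q(t)}z_i(t)1\{z_i(t)>K\}$ be their total size.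

\begin{lemma}\label{lem:lower}
On $G_1(f_K)\cap G_2$, for all $t\le T$,
\[
\hat W_r(t)-m_e\hat Q_r(t)\le\delta\hat Q_r(t)+2(m_e+\delta)\bar\lambda\delta+2\delta+\frac1r\sup_{s\le r^2(T+1)}V_K(s).
\]
\end{lemma}

\begin{proof}
Let $V^*$ be the supremum on the right. We have $z-y\le f_K(y,z)+z1\{z>K\}$, with equality for $z\le K$, and $\nu(f_K)\le m_e$. So $W(t_j)\le(m_e+\delta)Q(t_j)+\delta r+V^*$ for $j\le J$. For $t\in[t_j,t_{j+1}]$ we now compare with the grid point on the right: $W(t)\le W(t_{j+1})+\delta r$ and $Q(t_{j+1})\le Q(t)+2\bar\lambda\delta r$. Together, $W(t)\le(m_e+\delta)(Q(t)+2\bar\lambda\delta r)+2\delta r+V^*$ for $t\le r^2T$. Divide by $r$.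
\end{proof}

\section{Large customers and the proof of Theorem~\ref{thm:main}}\label{sec:large}

Let $\tau(K)=\mathbb E[S^2;S>K]$, which tends to $0$ as $K\to\infty$. Under $\nu^{\otimes n}$ with $n$ of order $r$ the sum $\sum_iz_i1\{z_i>K\}$ has mean $n\tau(K)/m$, small compared to $r$. The grid does not turn this into a uniform statement: the union bound for the presence of one customer of size above $r$ among $n\approx r$ is $r\,\mathbb E[S;S>r]/m\le\tau(r)/m$, and a second moment makes this $o(1)$ but not $o(1/r)$. We use instead that the number of customers of a given size class rises only when a customer of that class arrives, and that large customers arrive rarely. It suffices to test the state at those arrival times.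

\begin{lemma}\label{lem:large}
For all $T,\eta>0$, $\ \lim_{K\to\infty}\limsup_{r\to\infty}\mathbb P\bigl(\sup_{s\le r^2T}V_K(s)>\eta r\bigr)=0$.
\end{lemma}

\begin{proof}
\emph{Classes and thresholds.} Let $x_j=2^jK$ for $j\ge0$, and say that a customer is of class $j$ if its size lies in $(x_j,x_{j+1}]$. Put $s_j=\mathbb E[S^2;x_j<S\le x_{j+1}]$, so $\sum_js_j=\tau(K)$. The probabilities of class $j$ under $F$ and under $\nu$ satisfy
\[
p_j=\mathbb P(x_j<S\le x_{j+1})\le\frac{s_j}{x_j^2},\qquad q_j=\frac1m\mathbb E[S;x_j<S\le x_{j+1}]\le\frac{s_j}{mx_j}.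
\]
Let $N_j(t)$ be the number of class-$j$ customers present at time $t$. Fix $A\ge1$, put $u_j=r/x_j$ and $\eta'=\eta/16$, and set
\[
\ell_j=\max\bigl\{2e^2Arq_j,\ \eta'\sqrt{u_j}\bigr\},\qquad k_j=\lfloor\ell_j\rfloor .
\]
The first term is a multiple of the mean number of class-$j$ customers among $Ar$ samples from $\nu$. The second is a slack, small enough that the work it allows sums to a small multiple of $r$, and large enough that $e^{-\ell_j}$ beats the expected number of class-$j$ arrivals, which is of order $r^2p_j\le s_ju_j^2$. Call a class-$j$ arrival at time $a\le r^2T$ \emph{forbidden} if $N_j(a-)\ge k_j$ and $Q(a-)\le Ar$. Let $G$ be the event that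
\begin{itemize}
\item[(1)] $Q(s)\le Ar$ for all $s\le r^2T$;
\item[(2)] no customer of size larger than $r$ arrives in $[0,r^2T]$;
\item[(3)] for every $j$ with $x_j<r$ there is no forbidden class-$j$ arrival.
\end{itemize}

\emph{On $G$ the large customers carry little work.} The process $N_j$ starts at $0$ and increases only by unit steps at class-$j$ arrivals. By (1) and (3), $N_j\le k_j\le\ell_j$ on $[0,r^2T]$ if $x_j<r$, and by (2), $N_j=0$ there if $x_j\ge r$. Class-$j$ sizes are at most $2x_j$, and $x_j\sqrt{u_j}=r(x_j/r)^{1/2}$. The numbers $x_j/r<1$, listed from the largest, are at most $1,2^{-1},2^{-2},\dots$, and $\sum_{i\ge0}2^{-i/2}<4$. Hence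
\[
\sup_{s\le r^2T}V_K(s)\le\sum_{j:\,x_j<r}2x_j\ell_j\le4e^2Ar\sum_jx_jq_j+2\eta'r\sum_{j:\,x_j<r}(x_j/r)^{1/2}\le\frac{4e^2A}{m}\tau(K)\,r+\frac\eta2\,r .
\]
This is at most $\eta r$ once $K$ is so large that $4e^2A\tau(K)/m\le\eta/2$.

\emph{Condition (2)} fails with probability at most $\bar\lambda r^2T\,\mathbb P(S>r)\le\bar\lambda T\tau(r)\to0$.

\emph{Condition (3).} Let $\mathcal F_t$ be generated by the arrival times, sizes and variables $U$ of the customers that arrive in $[0,t]$. Class-$j$ arrivals form a Poisson process of rate $\lambda_rp_j$ whose increments after $t$ are independent of $\mathcal F_t$. The compensator formula states that for such a process $N'$ of rate $\lambda'$ and a left-continuous adapted $H\ge0$ one has $\mathbb E\int_0^uH\,dN'=\lambda'\,\mathbb E\int_0^uH(t)\,dt$. Take $H(t)=1\{N_j(t-)\ge k_j,\ Q(t-)\le Ar\}$; replacing $t-$ by $t$ changes a path at finitely many times and does not affect the Lebesgue integral. Under $\nu^{\otimes n}$ the number of class-$j$ coordinates is binomial with parameters $n,q_j$. By \eqref{eq:rev}, \eqref{eq:const} and Lemma~\ref{lem:idle},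 the expected number of forbidden class-$j$ arrivals is
\begin{equation}\label{eq:forb}
\lambda_rp_j\int_0^{r^2T}\mathbb P\bigl(N_j(t)\ge k_j,\,Q(t)\le Ar\bigr)dt\le\bar\lambda p_j\,C_0r\sum_{0\le n\le Ar}e^{bA}\,\mathbb P\bigl(\mathrm{Bin}(n,q_j)\ge k_j\bigr).
\end{equation}
Write $k=k_j$. If $k\ge1$, then $k\ge\ell_j/2\ge e^2Arq_j$, and for $n\le Ar$,
\[
\mathbb P(\mathrm{Bin}(n,q_j)\ge k)\le\binom nkq_j^k\le\Bigl(\frac{enq_j}{k}\Bigr)^k\le e^{-k},
\]
using $k!\ge(k/e)^k$. If $k=0$ the bound $e^{-k}=1$ holds for any probability. Moreover $e^{-k}\le e^{1-\ell_j}\le e\cdot e^{-\eta'\sqrt{u_j}}$, and the sum in \eqref{eq:forb} has at most $Ar+1\le2Ar$ terms. So \eqref{eq:forb} is at most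
\[
C_A\,r^2p_j\,e^{-\eta'\sqrt{u_j}}\le C_A\,s_j\,u_j^2e^{-\eta'\sqrt{u_j}},\qquad C_A=2e\bar\lambda C_0Ae^{bA}.
\]
Summing over $j$, condition (3) fails with probability at most $C_{A,\eta}\tau(K)$, where $C_{A,\eta}=C_A\sup_{u>0}u^2e^{-\eta'\sqrt u}<\infty$ depends on neither $r$ nor $K$.

\emph{Conclusion.} For $K$ large given $A$,
\[
\limsup_r\mathbb P\Bigl(\sup_{s\le r^2T}V_K(s)>\eta r\Bigr)\le\limsup_r\mathbb P\Bigl(\sup_{t\le T}\hat Q_r(t)>A\Bigr)+C_{A,\eta}\tau(K).
\]
Let $K\to\infty$ and then $A\to\infty$, using the tightness in Lemma~\ref{lem:upper}.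
\end{proof}

The factor $p_0(t)$ in \eqref{eq:rev} was discarded in Lemma~\ref{lem:grid}, but \eqref{eq:forb} uses it: replacing it by $1$ turns $C_0r$ into $r^2T$ and multiplies the final bound $C_{A,\eta}\tau(K)$ by a factor of order $r$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $T,\varepsilon>0$. By Lemmas~\ref{lem:upper} and~\ref{lem:large} there are $A$ and $K$ such that each of the events $\{\sup_{t\le T}\hat Q_r(t)>A\}$ and $\{\sup_{s\le r^2(T+1)}V_K(s)>\varepsilon r\}$ has probability at most $\varepsilon$ in the $\limsup$. Choose $\delta\in(0,1]$ with $\delta A+2(m_e+\delta)\bar\lambda\delta+2\delta\le\varepsilon$. Lemmas~\ref{lem:grid} and~\ref{lem:lower} give $\limsup_r\mathbb P(\sup_{t\le T}(\hat W_r-m_e\hat Q_r)>2\varepsilon)\le2\varepsilon$. Together with Lemma~\ref{lem:upper} this proves the first assertion.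

Since $\Gamma(x/m_e)=\Gamma(x)/m_e$, Lemma~\ref{lem:work} shows that $\hat W_r/m_e$ converges to the reflected Brownian motion with drift $-\beta/m_e=-2m\beta/m_2$ and variance $(m_2/m)/m_e^2=4m/m_2$. By (D2), so does $\hat Q_r$.
\end{proof}

The second moment was used in Lemma~\ref{lem:work}, in Lemma~\ref{lem:idle}, and through $\tau(K)\to0$ in Lemma~\ref{lem:large}. Theorem~\ref{thm:comp}(d) shows that without it $\hat Q_r$ has no nonzero limit.

\section{The exact transient law and other complements}\label{sec:comp}

\begin{proof}[Proof of Theorem~\ref{thm:comp}(a)]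
Theorem~\ref{thm:main} allows the discipline to depend on $r$. Choose $\gamma_r$ for which the probability is within $1/r$ of the supremum over $\gamma$; the probability under $\gamma_r$ tends to $0$, and so does the supremum. Two queues with the same arrivals and sizes have the same workload, so the coupling statement follows from the triangle inequality.
\end{proof}

For (b) we show that the first inequality in \eqref{eq:rev} loses no mass, by computing the total mass of its right side through a Laplace transform in $t$. Let $\hat F(\phi)=\mathbb Ee^{-\phi S}$ and $\psi(\phi)=\phi-\lambda(1-\hat F(\phi))$, so that $\mathbb Ee^{-\phi X(t)}=e^{t\psi(\phi)}$ for $\phi\ge0$. The function $\psi$ is continuous and convex, $\psi(0)=0$, and $\psi(\phi)\ge\phi-\lambda$. So for $q>0$ the equation $\psi(\phi)=q$ has a positive root, and only one: if $0<\phi_1<\phi_2$ and $\psi(\phi_2)=q$, convexity gives $\psi(\phi_1)\le(\phi_1/\phi_2)q<q$.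

\begin{lemma}\label{lem:lap}
Let $q>0$ and let $\phi>0$ solve $\psi(\phi)=q$. Then $0<q/\phi<1$, and for $n\ge0$
\[
q\int_0^\infty e^{-qt}\rho^n\int h_t\Bigl(\sum_{i\le n}y_i\Bigr)d\nu^{\otimes n}\,dt=\frac q\phi\Bigl(1-\frac q\phi\Bigr)^n .
\]
\end{lemma}

\begin{proof}
For $w\ge0$ let $T_w=\inf\{t:w+X(t)=0\}\in[0,\infty]$. The process $e^{-\phi(w+X(t))-qt}$ is a martingale because $\psi(\phi)=q$. Since $X$ has no downward jumps, $w+X\ge0$ up to $T_w$, so the stopped martingale is bounded by $1$; on $\{T_w=\infty\}$ it is at most $e^{-qt}\to0$. Optional stopping gives $\mathbb Ee^{-qT_w}=e^{-\phi w}$.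

Let $I$ be the idle time for $W(0)=0$. By \eqref{eq:idle}, for $w>0$ we have $T_w\le t$ if and only if $I(t)\ge w$. So the measure $dI$ is the image of Lebesgue measure on $\{w>0:T_w<\infty\}$ under $w\mapsto T_w$, and
\[
\int_0^\infty e^{-qt}p_0(t)\,dt=\mathbb E\int_0^\infty e^{-qt}\,dI(t)=\mathbb E\int_0^\infty e^{-qT_w}\,dw=\int_0^\infty e^{-\phi w}\,dw=\frac1\phi .
\]
Started from $w$, the workload is positive before $T_w$, and by the strong Markov property it restarts at $T_w$ as an independent copy of the workload started from $0$. Hence $\int_0^\infty e^{-qt}h_t(w)\,dt=\mathbb E[e^{-qT_w}]/\phi=e^{-\phi w}/\phi$. Finally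
\[
\rho\int e^{-\phi y}\,d\nu=\lambda\,\mathbb E\int_0^Se^{-\phi y}\,dy=\frac{\lambda(1-\hat F(\phi))}{\phi}=1-\frac q\phi ,
\]
and the left side is positive, so $q/\phi<1$. By Tonelli's theorem the quantity in the lemma is $(q/\phi)\,\rho^n\int e^{-\phi\sum_iy_i}\,d\nu^{\otimes n}=(q/\phi)(1-q/\phi)^n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:comp}(b)]
Let $\Lambda(t)=\sum_{n\ge0}\rho^n\int h_t(\sum_iy_i)\,d\nu^{\otimes n}$. Summing \eqref{eq:rev} over $n$ gives $\Lambda\ge1$ on $(0,\infty)$, and summing Lemma~\ref{lem:lap} over $n$ gives $q\int_0^\infty e^{-qt}\Lambda(t)\,dt=1$. So $\Lambda=1$ almost everywhere. To pass to every $t$, note that $t\mapsto1\{W(t)=0\}$ is right-continuous: an empty system stays empty until the next arrival, and $W(t)>0$ persists for a while by right-continuity of $W$. By dominated convergence $t\mapsto h_t(w)$ is right-continuous. Given $t>0$, take $s_k\downarrow t$ with $\Lambda(s_k)=1$; Fatou's lemma gives $\Lambda(t)\le1$. Thus both sides of the first inequality in \eqref{eq:rev}, viewed as measures in $(n,B)$, have total mass $1$. If the inequality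 were strict for some $(n,B)$, adding the inequality for the complement would give $1<1$.
\end{proof}

The right side in (b) does not involve $\gamma$, so at a fixed time the law of the whole state, and not only that of $Q(t)$, is the same for all symmetric disciplines.

\begin{proof}[Proof of Theorem~\ref{thm:comp}(c)]
Let $L$ be the Lipschitz constant of $f$ in $y$, let $\|f\|$ be its supremum norm, and use the grid of Section~\ref{sec:grid}. For $x\in D$ put $\omega(x,\eta)=\sup\{|x(s)-x(s')|:s,s'\le T+1,\ |s-s'|\le\eta\}$, and let $\omega_r=\omega(\hat Q_r,\delta/r)$, so that $|Q(t)-Q(t_j)|\le r\omega_r$ for $t\in[t_j,t_{j+1}]$. Work on $G_1(f)\cap G_2$ and compare $\Phi_f(t)$ with $\Phi_f(t_j)$. The attained services of the customers present at both times increase by at most $\delta r$ in total. At most $2\bar\lambda\delta r$ customers arrive in $(t_j,t]$, and the number that depart, which is the number of arrivals minus $Q(t)-Q(t_j)$, is at most $2\bar\lambda\delta r+r\omega_r$. So $|\Phi_f(t)-\Phi_f(t_j)|\le L\delta r+\|f\|(4\bar\lambda\delta r+r\omega_r)$, and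
\[
\sup_{t\le T}\bigl|\Phi_f(r^2t)/r-\hat Q_r(t)\nu(f)\bigr|\le\delta\Bigl(\sup_{t\le T}\hat Q_r(t)+1\Bigr)+L\delta+\|f\|\bigl(4\bar\lambda\delta+2\omega_r\bigr).
\]
Let $Z$ be the limit in Theorem~\ref{thm:main}. For fixed $\eta>0$, (D1) gives $\omega(\hat Q_r,\eta)\Rightarrow\omega(Z,\eta)$, so $\limsup_r\mathbb P(\omega_r\ge\varepsilon)\le\mathbb P(\omega(Z,\eta)\ge\varepsilon)$, which tends to $0$ as $\eta\to0$ because $Z$ is continuous. Thus $\omega_r\to0$ in probability. Let $r\to\infty$ and then $\delta\to0$, using Lemmas~\ref{lem:grid} and~\ref{lem:upper}.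
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:comp}(d)]
Take $q=r^{-2}$ and let $\phi=\phi_r$ be the root of $\psi(\phi)=q$ for $\lambda=\lambda_r$. By (b) and Lemma~\ref{lem:lap}, $q\int_0^\infty e^{-qs}\,\mathbb P(Q_r(s)\ge k)\,ds=(1-q/\phi)^k$. Substituting $s=r^2t$, for $\varepsilon>0$,
\begin{equation}\label{eq:geo}
\int_0^\infty e^{-t}\,\mathbb P(\hat Q_r(t)\ge\varepsilon)\,dt=(1-q/\phi)^{\lceil\varepsilon r\rceil}\le e^{-\varepsilon rq/\phi}=e^{-\varepsilon/(r\phi)}.
\end{equation}
We show $r\phi_r\to0$. Let $\hat F_e(x)=\int e^{-xy}\,d\nu=(1-\hat F(x))/(mx)$. Then $\psi(\phi)=\phi(1-\rho_r\hat F_e(\phi))$, and $\psi(\phi)=r^{-2}$ reads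
\begin{equation}\label{eq:root}
(r\phi)\bigl[r(1-\rho_r)+\rho_r\,r\,(1-\hat F_e(\phi))\bigr]=1 .
\end{equation}
As $x\downarrow0$, $(1-e^{-xy})/x$ increases to $y$, so $(1-\hat F_e(x))/x\uparrow\int y\,d\nu=m_2/(2m)=\infty$. Suppose $r\phi\ge c>0$ along a subsequence. Since $\hat F_e$ is decreasing, $r(1-\hat F_e(\phi))\ge r(1-\hat F_e(c/r))=c\,(1-\hat F_e(c/r))/(c/r)\to\infty$. As $r(1-\rho_r)\to\beta$ and $\rho_r\to1$, the bracket in \eqref{eq:root} tends to $\infty$, and so does the left side, a contradiction. Hence \eqref{eq:geo} tends to $0$ for every $\varepsilon>0$.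

Let $\hat Q_r\Rightarrow Z$ along a subsequence. By (D3), for all but countably many $t$ we have $Z(t)\ge0$ a.s.\ and $\mathbb P(Z(t)>\varepsilon)\le\liminf_r\mathbb P(\hat Q_r(t)>\varepsilon)$. Fatou's lemma gives $\int_0^\infty e^{-t}\,\mathbb P(Z(t)>\varepsilon)\,dt=0$ for every $\varepsilon>0$, so $Z(t)=0$ a.s.\ for almost every $t$. By Fubini's theorem, a.s.\ $Z(t)=0$ for almost every $t$, and right-continuity gives $Z\equiv0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{JS}
Jacod and Shiryaev, \emph{Limit Theorems for Stochastic Processes}.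

\bibitem{Zwart}
Bert Zwart, \emph{Conjectures on Symmetric Queues in Heavy Traffic}, arXiv:2202.02366 (2022).

\end{thebibliography}
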